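
\newtheorem{theorem}{Theorem}
\newtheorem{lemma}{Lemma}[section]
\newtheorem{proposition}[lemma]{Proposition}
\newtheorem{corollary}[lemma]{Corollary}

\title{Fermat's equation in star-invariant subspaces}


\begin{abstract}
For an inner function $\theta$ on the unit disk let $K^p_\theta=H^p\cap\theta\overline{H^p_0}$ be the associated star-invariant subspace. When $\theta=z^{N+1}$ it consists of polynomials, and $f^n+g^n=h^n$ with $n\ge3$ then has only trivial solutions. Dyakonov asked whether this persists for every inner $\theta$ and every $p\in[1,\infty]$. We show that it does not: for each $n\ge3$ there are nontrivial bounded solutions, and a single Blaschke product serves all $n$ at once. Every irreducible homogeneous equation of positive degree in three unknowns is nontrivially solvable in some $K^\infty_\theta$. We then study how solvability depends on the set $E_\theta$ of those points of the unit circle across which $\theta$ has no analytic continuation. For $n\ge4$ there are no nontrivial solutions if $E_\theta$ is countable. For $n=3$ there are none if $E_\theta$ has at most one point, two points suffice, and for finite $E_\theta$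 we describe all solutions up to a common factor.
\end{abstract}

\section{Introduction}

\subsection{The question}
Let $\mathbb D$ be the open unit disk, $\mathbb T$ its boundary, $m$ normalized arclength on $\mathbb T$. For $1\le p\le\infty$ let $H^p$ be the Hardy space on $\mathbb D$; its functions are identified with their boundary values in $L^p(\mathbb T,m)$, and $H^p_0=zH^p$. An \emph{inner function} is a $\theta\in H^\infty$ with $|\theta|=1$ a.e.\ on $\mathbb T$. To it belongs the \emph{star-invariant}, or \emph{model}, subspace
\[
K^p_\theta=H^p\cap\theta\,\overline{H^p_0}=\{f\in H^p:\ \theta\bar f\in H^p_0\}.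
\]
Such an $f$ is controlled from both sides of the circle: it is an $H^p$-function in $\mathbb D$, and on $\mathbb T$ it coincides with $\overline{\tilde f}/\bar\theta$, where $\tilde f=\theta\bar f\in H^p_0$, that is, with the boundary values of the meromorphic function $\overline{\tilde f(1/\bar z)}/\overline{\theta(1/\bar z)}$ on $|z|>1$. For $\theta=z^{N+1}$ the space $K^\infty_\theta$ consists of the polynomials of degree at most $N$, and in general model spaces may be viewed as an analogue of polynomials.

Call a triple $(f,g,h)$ in $K^p_\theta$ \emph{nontrivial} if $f,g,h$ do not lie in a single one-dimensional subspace; the zero triple is always regarded as trivial. This excludes the triples $(\alpha k,\beta k,\gamma k)$ with constants $\alpha^n+\beta^n=\gamma^n$. The question, posed in \cite{Dy}, is whether ``Fermat's last theorem'' holds in these spaces: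
\begin{quote}\itshape
Is it true that, whenever $\theta$ is inner, $p\in[1,\infty]$ and $n\in\{3,4,5,\dots\}$, no nontrivial triple $f,g,h\in K^p_\theta$ satisfies $f^n+g^n=h^n$?
\end{quote}

The exponent $2$ has to be excluded because of $(1-z^2)^2+(2z)^2=(1+z^2)^2$ in $K^\infty_{z^3}$. In $H^\infty$ alone there is no obstruction: $f=z/2$, $h=1$, $g=(1-2^{-n}z^n)^{1/n}$ solve the equation. For polynomials there is one. If $f,g,h$ are rational and form a nontrivial solution, then $(f:g:h)$ is a nonconstant holomorphic map from the Riemann sphere $\widehat{\mathbb C}$ to the Fermat curve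
\[
X_n=\{(x:y:z)\in\mathbb P^2:\ x^n+y^n=z^n\}.
\]
For $n\ge3$ this curve has genus $(n-1)(n-2)/2\ge1$, so it carries a holomorphic $1$-form $\omega\not\equiv0$. The pullback of $\omega$ to $\widehat{\mathbb C}$ vanishes, because the sphere carries no nonzero holomorphic $1$-form; so the map is constant, a contradiction. If $\theta$ is a finite Blaschke product, $K^p_\theta$ consists of rational functions (Section~\ref{sec:cont} below), and the answer is again positive.

One might therefore guess that the answer is always positive. But the argument uses that the sphere is compact. For general $\theta$ the map $(f:g:h)$ lives on the sphere minus a closed subset of $\mathbb T$, or only on $\mathbb D$, and what must be decided is whether two-sided control at $\mathbb T$ can replace compactness. It cannot.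

\subsection{Results}
\begin{theorem}\label{thm:main}
For every $n\ge3$ there are an inner function $\theta$ and a nontrivial triple $f,g,h\in K^\infty_\theta$ with $f^n+g^n=h^n$. Moreover, $\theta$ can be chosen to extend analytically across almost every point of $\mathbb T$.
\end{theorem}

Since $K^\infty_\theta\subset K^p_\theta$, the answer to the question is negative for every $n\ge3$ and every $p\in[1,\infty]$.

\begin{theorem}\label{thm:all}
There is a single Blaschke product $\theta$ such that for every $n\ge3$ the equation $f^n+g^n=h^n$ has a nontrivial solution in $K^\infty_\theta$.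
\end{theorem}

To measure the size of the exceptional set, write an inner function as $\theta=cBS_\mu$ with $|c|=1$, $B$ a Blaschke product and
$S_\mu(z)=\exp\bigl(-\int_{\mathbb T}\frac{\zeta+z}{\zeta-z}\,d\mu(\zeta)\bigr)$, where $\mu\ge0$ is singular to $m$. Let $E_\theta\subset\mathbb T$ be the union of $\operatorname{supp}\mu$ and the set of accumulation points on $\mathbb T$ of the zeros of $\theta$. It is closed, and it is exactly the set of points of $\mathbb T$ across which $\theta$ has no analytic continuation. Clearly $E_{\theta_1\theta_2}=E_{\theta_1}\cup E_{\theta_2}$, and $E_\theta=\emptyset$ if and only if $\theta$ is a finite Blaschke product or a constant.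

\begin{theorem}\label{thm:curves}
Let $P\in\mathbb C[x,y,z]$ be irreducible and homogeneous of degree $\ge1$. There are an inner $\theta$ with $m(E_\theta)=0$ and a nontrivial triple $(f,g,h)$ in $K^\infty_\theta$ with $P(f,g,h)=0$.
\end{theorem}

\begin{theorem}\label{thm:n4}
Let $n\ge4$.
\begin{enumerate}
\item[(a)] If $E_\theta$ is countable, then $f^n+g^n=h^n$ has no nontrivial solution in $K^p_\theta$, $1\le p\le\infty$.
\item[(b)] There are $\theta$ with $m(E_\theta)=0$ and nontrivial solutions in $K^\infty_\theta$.
\item[(c)] For every closed $E\subset\mathbb T$ with nonempty interior in $\mathbb T$ there is $\theta$ with $E_\theta=E$ and nontrivial solutions in $K^\infty_\theta$.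
\end{enumerate}
\end{theorem}

We do not determine, for $n\ge4$, which uncountable closed sets with empty interior occur as $E_\theta$ for a counterexample.

For $n=3$ the curve $X_3$ has genus $1$. Let $\omega\neq0$ be a holomorphic $1$-form on it, $\Lambda$ its period lattice, and $\mathcal P:\mathbb C\to X_3\cong\mathbb C/\Lambda$ the universal covering with $\mathcal P^*\omega=ds$.

\begin{theorem}\label{thm:n3}
Let $n=3$.
\begin{enumerate}
\item[(a)] If $E_\theta$ has at most one point, there is no nontrivial solution in $K^p_\theta$, $1\le p\le\infty$. This is sharp: for every closed $E\subset\mathbb T$ with at least two points there is $\theta$ with $E_\theta=E$ and a nontrivial solution in $K^\infty_\theta$.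
\item[(b)] Let $E=\{\zeta_1,\dots,\zeta_N\}\subset\mathbb T$ with distinct $\zeta_j$. The maps $(f:g:h):\mathbb D\to X_3$ given by nontrivial solutions in spaces $K^p_\theta$ with $E_\theta\subset E$ are exactly
\begin{equation}\label{eq:form}
\mathcal P\Bigl(c+\sum_j r_j\log(z-\zeta_j)\Bigr),\qquad c\in\mathbb C,\quad 2\pi i r_j\in\Lambda,\quad \sum_jr_j=0,\quad (r_j)\ne0,
\end{equation}
and each of them is realized with $p=\infty$.
\end{enumerate}
\end{theorem}

The choice of the branches of the logarithms in \eqref{eq:form} is immaterial, since another choice changes the argument of $\mathcal P$ by an element of $\Lambda$.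

\subsection{The idea}
The equation is homogeneous, so only the ratios $u=f/h$ and $v=g/h$ matter. Section~\ref{sec:dict} identifies the ratios of functions in model spaces: they are the functions $u$ of bounded type in $\mathbb D$ whose conjugate $\bar u$ on $\mathbb T$ is again the boundary function of a function of bounded type. The simplest way to satisfy this condition is to be \emph{real} a.e.\ on $\mathbb T$. So we look for a nonconstant map of $\mathbb D$ into the Fermat curve which has bounded type and whose radial limits are a.e.\ real points of the curve. The universal covering of a component of the set of nonreal points of $X_n$ has these properties; bounded type is proved with Green functions (Section~\ref{sec:real}). For $n=3$ a map of this kind, the logarithm followed by an elliptic function, can be handled by explicit Blaschke products, and we do this first (Section~\ref{sec:cubic}).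

For the dependence on $E_\theta$ (Section~\ref{sec:spectrum}) we use that $\Phi=(f:g:h)$ extends holomorphically to $\widehat{\mathbb C}\setminus E_\theta$. For $n\ge4$ the curve $X_n$ is hyperbolic, isolated singularities of $\Phi$ are removable, and a countable $E_\theta$ can be removed altogether. For $n=3$ bounded type on both sides of $\mathbb T$ forces $\Phi^*\omega$ to have at most simple poles at isolated points of $E_\theta$, and the residue theorem on the sphere leads to \eqref{eq:form}.

\section{Ratios of functions in model spaces}\label{sec:dict}

Let $\mathcal N$ be the field of meromorphic functions in $\mathbb D$ of the form $F/G$ with $F,G\in H^\infty$, $G\not\equiv0$ (functions of \emph{bounded type}). They have finite radial limits a.e.\ on $\mathbb T$, which are nonzero a.e.\ unless the function vanishes identically; in particular a function in $\mathcal N$ is determined by its boundary values. Moreover $H^p\subset\mathcal N$ for all $p\ge1$.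

\medskip\noindent\textbf{Definition.} A function $u\in\mathcal N$ is \emph{matched} if there is $u^*\in\mathcal N$ with $u^*=\bar u$ a.e.\ on $\mathbb T$. It is \emph{real} if $u^*=u$, that is, if it is real a.e.\ on $\mathbb T$.

\medskip
The function $u^*$ is unique. Matched functions form a field $\mathcal F\supset\mathbb C$, on which $u\mapsto u^*$ is a conjugate-linear involutive automorphism. Every $u\in\mathcal F$ is
\begin{equation}\label{eq:reim}
u=a+ib,\qquad a=\tfrac12(u+u^*),\quad b=\tfrac1{2i}(u-u^*),
\end{equation}
with $a,b$ real, and then $u^*=a-ib$.

\begin{proposition}\label{prop:dict}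
\begin{enumerate}
\item[(a)] If $\theta$ is inner and $f,h\in K^p_\theta$, $h\not\equiv0$, then $f/h\in\mathcal F$ and $(f/h)^*=\tilde f/\tilde h$, where $\tilde k=\theta\bar k\in H^p_0$.
\item[(b)] If $u_1,\dots,u_k\in\mathcal F$, there are an inner $\theta$ and $h\in K^\infty_\theta$, $h\not\equiv0$, with $hu_j\in K^\infty_\theta$ for all $j$. If, in addition, $E\subset\mathbb T$ is closed and all $u_j,u_j^*$ extend meromorphically across every point of $\mathbb T\setminus E$, one can take $E_\theta\subset E$.
\end{enumerate}
\end{proposition}

Thus $u^n+v^n=1$ has a solution in $\mathcal F$ with $u,v$ not both constant if and only if $f^n+g^n=h^n$ has a nontrivial solution in some $K^p_\theta$, and then also in some $K^\infty_\theta$. In one direction put $(f,g,h)=(hu,hv,h)$. In the other, a nontrivial solution has $h\not\equiv0$, since otherwise $f^n=-g^n$ and $f,g$ would be proportional. Thus $u=f/h$ and $v=g/h$ are in $\mathcal F$; they are not both constant, since otherwise the triple would lie in $\mathbb Ch$.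

The difficulty in (b) is to find one denominator $h$ that works on both sides of the circle: $h$ must clear the poles of the $u_j$, and $\theta\bar h$ must clear those of the $u^*_j$. For real functions the Cayley transform solves the problem, because it turns ``real'' into ``unimodular'', and unimodular functions of bounded type are quotients of inner functions. For inner $I$ put
\[
\mathcal K(I)=\{F\in H^\infty:\ I\overline F\in H^\infty\}=K^\infty_{zI}.
\]
This is a linear space containing the constants, and $\mathcal K(I)\,\mathcal K(J)\subset\mathcal K(IJ)$.

\begin{proof}[Proof of Proposition~\ref{prop:dict}]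
(a) The quotients $f/h$ and $\tilde f/\tilde h$ are in $\mathcal N$ ($\tilde h\not\equiv0$ because $|\tilde h|=|h|$ a.e.), and a.e.\ on $\mathbb T$ we have $\tilde f/\tilde h=\bar f/\bar h$.

(b) By \eqref{eq:reim}, $u_j=a_j+ib_j$ with $a_j,b_j\in\mathcal F$ real. Let $a$ be one of these functions, and put $\chi=(a-i)/(a+i)$. Then $\chi\in\mathcal N$ and $|\chi|=1$ a.e.\ on $\mathbb T$. In the canonical factorization of $\chi$ the outer factor has modulus $1$ a.e.\ on $\mathbb T$, hence is constant. So $\chi=I_1/I_2$, where $I_1,I_2$ are inner without common nonconstant inner divisor. Since $\chi\not\equiv1$,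
\begin{equation}\label{eq:cayley}
a=i\,\frac{1+\chi}{1-\chi}=\frac AH,\qquad A=i(I_2+I_1),\quad H=I_2-I_1\not\equiv0.
\end{equation}
On $\mathbb T$ we have $I_1I_2\,\overline{(I_2\pm I_1)}=I_1\pm I_2$, so $A,H\in\mathcal K(I_1I_2)$. Let $h$ be the product of the denominators $H$ over all $a_j,b_j$, and $I$ the product of the corresponding $I_1I_2$. Each of $h$, $ha_j$, $hb_j$ is a product with one factor, an $A$ or an $H$, from each class $\mathcal K(I_1I_2)$; hence it lies in $\mathcal K(I)$. So $h,hu_j\in\mathcal K(I)=K^\infty_\theta$ with $\theta=zI$.

Now suppose that the $u_j,u_j^*$ extend across every point of $\mathbb T\setminus E$, and let $J$ be an open arc of $\mathbb T\setminus E$. Then $a$ extends meromorphically across $J$, and by continuity $a(J)\subset\mathbb R\cup\{\infty\}$. So $\chi$ is analytic and unimodular on $J$ (with $\chi=1$ at the poles of $a$). As $I_1,I_2$ are coprime, their zeros are zeros and poles of $\chi$, and these do not accumulate at points of $J$. Write $I_i=c_iB_iS_{\mu_i}$; by coprimeness $\mu_1\perp\mu_2$. The Blaschke products $B_1,B_2$ are analytic across $J$ and unimodular on it. So $\chi B_2/B_1=\mathrm{const}\cdot S_{\mu_1}/S_{\mu_2}$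 is analytic near $J$ and unimodular on $J$. Therefore $\log|S_{\mu_1}/S_{\mu_2}|$, which is the Poisson integral of $\mu_2-\mu_1$, tends to $0$ locally uniformly at $J$. The Poisson integrals of a measure on the circles $|z|=r$ converge weakly to it as $r\to1$, so $(\mu_2-\mu_1)|_J=0$, and $\mu_1\perp\mu_2$ gives $\mu_1|_J=\mu_2|_J=0$. Hence $E_{I_1I_2}\cap J=\emptyset$. Multiplying, $E_\theta=E_I\subset E$.
\end{proof}

For two real functions $u,v$ with $\frac{u-i}{u+i}=I_1/I_2$ and $\frac{v-i}{v+i}=J_1/J_2$, all four inner, the construction reads
\begin{equation}\label{eq:explicit}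
\begin{gathered}
f=hu=i(I_2+I_1)(J_2-J_1),\qquad g=hv=i(I_2-I_1)(J_2+J_1),\\
h=(I_2-I_1)(J_2-J_1),\qquad \theta=zI_1I_2J_1J_2.
\end{gathered}
\end{equation}

We also record how to move solutions from one space to another.

\begin{lemma}\label{lem:move}
\begin{enumerate}
\item[(a)] If $\theta_1,\theta_2$ are inner, then $K^p_{\theta_1}\subset K^p_{\theta_1\theta_2}$.
\item[(b)] If $\theta$ is inner and $E\supset E_\theta$ is a nonempty closed subset of $\mathbb T$, there is an inner $\theta_1$ with $E_{\theta_1}=E$ and $K^\infty_\theta\subset K^\infty_{\theta_1}$.
\item[(c)] If $\tau$ is a conformal automorphism of $\mathbb D$ and $k\in K^\infty_\theta$, then $k\circ\tau\in\mathcal K(\theta\circ\tau)=K^\infty_{z\,\theta\circ\tau}$, and $E_{z\,\theta\circ\tau}=\tau^{-1}(E_\theta)$.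
\end{enumerate}
\end{lemma}
\begin{proof}
(a) If $\theta_1\bar f\in H^p_0$, then $\theta_1\theta_2\bar f\in H^p_0$.
(b) Let $\{\xi_k\}_{k\ge1}$ be dense in $E$ (repetitions allowed) and $\mu=\sum2^{-k}\delta_{\xi_k}$. Then $E_{S_\mu}=\operatorname{supp}\mu=E$, and $\theta_1=\theta S_\mu$ is as required, by (a).
(c) $(\theta\circ\tau)\,\overline{k\circ\tau}=(\theta\bar k)\circ\tau\in H^\infty$. The statement about $E_\theta$ holds because $\tau$ is analytic across $\mathbb T$ with analytic inverse.
\end{proof}

\section{The cubic by hand}\label{sec:cubic}

We first treat $n=3$. The real points of the cubic lift to horizontal lines in its universal covering $\mathbb C$, and a conformal map of $\mathbb D$ onto a strip between two such lines gives a map into the curve with real boundary values. Its periodicity makes the zeros and poles explicit enough to verify bounded type directly.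

\begin{proposition}\label{prop:cubic}
There are an inner function $\theta_0$, a Blaschke product up to a constant factor, with $E_{\theta_0}\subset\{1,-1\}$, and a nontrivial triple in $K^\infty_{\theta_0}$ with $f^3+g^3=h^3$.
\end{proposition}

\begin{proof}
\emph{Parametrization.} Let $\wp$ be the Weierstrass function with $\wp'^2=4\wp^3-27$, and put
\[
\varphi=\frac{9+\wp'}{6\wp},\qquad \psi=\frac{9-\wp'}{6\wp}.
\]
Then
\[
\varphi^3+\psi^3=\frac{2\cdot9^3+6\cdot9\,\wp'^2}{216\,\wp^3}=\frac{1458+54(4\wp^3-27)}{216\,\wp^3}=1,
\]
and $\varphi,\psi$ are nonconstant, having simple poles at $0$. The Laurent coefficients of $\wp$ at $0$ are determined recursively by the differential equation and are real, so $\wp(\bar s)=\overline{\wp(s)}$ and the period lattice $L$ of $\wp$ is invariant under conjugation. For $\lambda\in L$ the numbers $\lambda+\bar\lambda$ and $\lambda-\bar\lambda$ are periods; since $L$ has rank $2$ and so is contained neither in $i\mathbb R$ nor in $\mathbb R$, there are periods $\varpi>0$ and $i\beta$ with $\beta>0$. On $\mathbb R$ the functions $\varphi,\psi$ take values in $\mathbb R\cup\{\infty\}$, and by periodicity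 they do so on $\mathbb R+i\beta$.

\emph{The disk and the strip.} The function
\[
s(z)=\frac\beta\pi\log w,\qquad w=i\,\frac{1+z}{1-z},
\]
maps $\mathbb D$ (through the half-plane $\operatorname{Im}w>0$) onto the strip $0<\operatorname{Im}s<\beta$, and is analytic across $\mathbb T\setminus\{1,-1\}$, which it maps into the edges of the strip. Hence $u=\varphi\circ s$ and $v=\psi\circ s$ satisfy $u^3+v^3=1$, are meromorphic across $\mathbb T\setminus\{1,-1\}$, and take values in $\mathbb R\cup\{\infty\}$ there. Only bounded type remains to be checked.

\emph{Bounded type.} The translation $s\mapsto s+\varpi$ corresponds to $w\mapsto qw$, $q=e^{\pi\varpi/\beta}>1$, and so to an automorphism $\gamma$ of $\mathbb D$ fixing $\pm1$; we have $u\circ\gamma=u$. Let $\chi=(u-i)/(u+i)$. The function $\varphi$ omits the values $\pm i$ on the edges, and takes them at only finitely many points of the closed strip modulo $\varpi$. So the zeros of $\chi$ in $\mathbb D$ form finitely many $\gamma$-orbits, and likewise the poles. From $z=(w-i)/(w+i)$ and $|w+i|\ge\max(1,|w|)$,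
\[
1-|z|^2=\frac{4\operatorname{Im}w}{|w+i|^2}\le4\min\bigl(|w|,|w|^{-1}\bigr),
\]
and along an orbit $|w|$ runs through a geometric progression $q^k|w_0|$, $k\in\mathbb Z$. So zeros and poles satisfy the Blaschke condition. Let $B_1,B_2$ be the Blaschke products formed with the zeros and the poles (with multiplicities). Their zeros accumulate only at $\pm1$, so they are analytic and unimodular on $\mathbb T\setminus\{1,-1\}$. Since $\gamma$ permutes the zeros, and a Blaschke factor composed with $\gamma$ is, up to a constant of modulus $1$, the Blaschke factor of the moved zero, $|B_j\circ\gamma|=|B_j|$. Consequently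
\[
U=\log|\chi B_2/B_1|
\]
is harmonic in $\mathbb D$, continuous on $\overline{\mathbb D}\setminus\{1,-1\}$, zero on $\mathbb T\setminus\{1,-1\}$, and $U\circ\gamma=U$. By invariance, the supremum of $U$ is attained on the compact set $\{1\le|w|\le q,\ \operatorname{Im}w\ge0\}$. If it were positive, it would be attained in $\mathbb D$, $U$ would be a positive constant, and this contradicts $U=0$ on $\mathbb T\setminus\{1,-1\}$. So $U\le0$; the same holds for $-U$, and $U\equiv0$. Thus $\chi=cB_1/B_2$ with $|c|=1$. In particular $u\in\mathcal N$. The same argument gives $v\in\mathcal N$, so $u,v\in\mathcal F$ are real, and \eqref{eq:explicit} with $I_1=cB_1$, $I_2=B_2$ and the corresponding $J_1,J_2$ is the desired solution. It is nontrivial since $f/h=u$ is nonconstant, and the zeros of $\theta_0=zI_1I_2J_1J_2$ accumulate only at $\pm1$.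
\end{proof}

Three things made this work: the boundary of the strip lies over real points of the curve; zeros and poles of $\chi$ are finite in number modulo the group generated by $\gamma$; and there are functions $|B_j|$, invariant under this group and equal to $1$ on the boundary, with which they can be divided out. In general the first two are provided by the universal covering of a component of the set of nonreal points of the curve, and the third by Green functions.

\section{Maps of bounded type into real Riemann surfaces}\label{sec:real}

Let $Y$ be a compact connected Riemann surface with an antiholomorphic involution $\sigma$ whose fixed set $C=\operatorname{Fix}\sigma$ is nonempty, and let $\mathcal M(Y)$ be the field of meromorphic functions on $Y$. For $\varphi\in\mathcal M(Y)$ the function $\varphi^*=\overline{\varphi\circ\sigma}$ is in $\mathcal M(Y)$. Call $\varphi$ \emph{real} if $\varphi^*=\varphi$; then $\varphi(C)\subset\mathbb R\cup\{\infty\}$. As in \eqref{eq:reim}, every $\varphi\in\mathcal M(Y)$ is $\varphi_1+i\varphi_2$ with $\varphi_1=\frac12(\varphi+\varphi^*)$ and $\varphi_2=\frac1{2i}(\varphi-\varphi^*)$ real,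 and $\varphi^*=\varphi_1-i\varphi_2$. Since $\mathcal M(Y)$ contains nonconstant functions, it contains nonconstant real ones.

\begin{lemma}\label{lem:real}
There is a nonconstant holomorphic map $\pi:\mathbb D\to Y$ such that for every $\varphi\in\mathcal M(Y)$
\[
\varphi\circ\pi\in\mathcal F\qquad\text{and}\qquad(\varphi\circ\pi)^*=\varphi^*\circ\pi .
\]
Moreover, there is a closed $E\subset\mathbb T$ with $m(E)=0$ such that $\pi$ extends holomorphically, as a map to $Y$, across every point of $\mathbb T\setminus E$.
\end{lemma}

The map $\pi$ will be the universal covering of a component $W$ of $Y\setminus C$. Green functions of $W$ give bounded type (Step~3), the radial limits of $\pi$ lie in $C$ a.e.\ (Step~4), and reflection in $C$ continues $\pi$ across $\mathbb T$ (Step~5).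

\begin{proof}
\emph{Step 1: local structure of $C$.} Let $c\in C$ and let $s$ be a local coordinate centered at $c$, on a $\sigma$-invariant neighborhood. The functions $s+\overline{s\circ\sigma}$ and $i(s-\overline{s\circ\sigma})$ are holomorphic and both satisfy $t\circ\sigma=\bar t$. At least one of them has nonzero derivative at $c$, since $s$ is a linear combination of the two. Using it as a coordinate $t$ near $c$, we get for small $\varepsilon>0$ a coordinate disk $V=\{|t|<\varepsilon\}$ around $c$ with $\sigma(V)=V$, $t\circ\sigma=\bar t$, and $V\cap C=\{t\in\mathbb R\}$. Put $V^\pm=\{t\in V:\pm\operatorname{Im}t>0\}$.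

\emph{Step 2: the covering and the Green functions.} Let $W$ be a component of $Y\setminus C$. Then $\emptyset\ne\partial W\subset C$. Every $c\in\partial W$ is regular for the Dirichlet problem in $W$: with $t$ as in Step~1 and principal branches of the root, the function equal to $\operatorname{Re}\sqrt{-it}$ on $V^+$ and to $\operatorname{Re}\sqrt{it}$ on $V^-$ is harmonic, at least $\cos(\pi/4)\,|t|^{1/2}$, and tends to $0$ at $c$, so it is a barrier. By Perron's method, $W$ has for each $p\in W$ a Green function $g_p>0$: it is harmonic off $p$, $g_p+\log|t|$ is harmonic near $p$ if $t$ is a coordinate centered at $p$, and $g_p(w)\to0$ as $w\to\partial W$. The function $\min(g_p,1)$ lifts to a nonconstant positive superharmonic function on the universal covering surface of $W$; neither $\mathbb C$ nor $\widehat{\mathbb C}$ carries one, so this surface is $\mathbb D$. Let $\pi:\mathbb D\to W$ be a holomorphic universal covering.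

As $\pi$ is locally injective, $g_p\circ\pi$ is positive and harmonic except for singularities $-\log|z-a|$ at the points $a\in\pi^{-1}(p)$. Since $\mathbb D$ is simply connected, $g_p\circ\pi=-\log|B_p|$ with $B_p$ analytic in $\mathbb D$, and $|B_p|\le1$.

\emph{Step 3: bounded type.} Let $\varphi\in\mathcal M(Y)$ be real and nonconstant, and let $\chi=(\varphi-i)/(\varphi+i)$. Then $|\chi|=1$ on $C$, and $\chi$ has in $W$ finitely many zeros $a$ and poles $b$. The function $\log|\chi|+\sum_ag_a-\sum_bg_b$ (with multiplicities) is harmonic in $W$ and tends to $0$ at $\partial W$, so it vanishes by the maximum principle. Therefore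
\[
\chi\circ\pi=\mathrm{const}\cdot\prod_aB_a\Big/\prod_bB_b\in\mathcal N,
\]
and $\varphi\circ\pi=i(1+\chi\circ\pi)/(1-\chi\circ\pi)\in\mathcal N$. Decomposing a general $\varphi\in\mathcal M(Y)$ into real functions we get $\varphi\circ\pi\in\mathcal N$.

\emph{Step 4: boundary values.} We show that for a.e.\ $\zeta\in\mathbb T$ the limit $\lim_{r\to1}\pi(r\zeta)$ exists and lies in $C$. Fix $\chi$ as in Step~3. For a.e.\ $\zeta$ the limit $\lambda=\lim_{r\to1}\chi(\pi(r\zeta))\in\mathbb C$ exists. The cluster set of $r\mapsto\pi(r\zeta)$ as $r\to1$ is nonempty, connected, and contained in the finite set $\chi^{-1}(\lambda)$. So $\pi(r\zeta)\to c$ for some $c\in\overline W$. Suppose $c\in W$, and let $V'$ be a connected evenly covered neighborhood of $c$. For $r$ near $1$ the point $r\zeta$ stays in one component $\widetilde V$ of $\pi^{-1}(V')$, and $r\zeta=(\pi|_{\widetilde V})^{-1}(\pi(r\zeta))$ converges to a point of $\mathbb D$. This contradicts $|r\zeta|\to1$. So $c\in\partial W\subset C$.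

Hence, if $\varphi\in\mathcal M(Y)$ is real, the radial limits of $\varphi\circ\pi\in\mathcal N$, which are finite a.e., are real a.e. Applied to $\varphi_1$ and $\varphi_2$, this gives $\varphi^*\circ\pi=\overline{\varphi\circ\pi}$ a.e.\ on $\mathbb T$ for every $\varphi\in\mathcal M(Y)$.

\emph{Step 5: continuation.} Let $\zeta$ be such that $\pi(r\zeta)\to c\in C$, and take $V$ from Step~1. For $r$ near $1$ the point $\pi(r\zeta)$ lies in $V\setminus C$, hence in one of $V^\pm$, say in $V^+$. Then $V^+\subset W$, because $V^+$ is connected, disjoint from $C$, and meets $W$. As $V^+$ is simply connected, there is a branch $\ell:V^+\to\mathbb D$ of $\pi^{-1}$ with $\ell(\pi(r\zeta))=r\zeta$ for $r$ near $1$. When $w\in V^+$ tends to a point $w_0\in V\cap C$, we have $|\ell(w)|\to1$: if values $\ell(w_k)$ with $w_k\to w_0$ had a limit point $a\in\mathbb D$, then $w_0=\pi(a)\in W$, which is false. By Schwarz reflection, $\ell$ extends holomorphically to a neighborhood of $c$, with $\ell(\bar t)=1/\overline{\ell(t)}$, and $\ell(c)=\zeta$ because $\ell(\pi(r\zeta))=r\zeta$. If $\ell-\zeta$ had a zero of order at least $2$ at $c$, the images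 of small half-disks in $V^+$ at $c$ would spread over an angle of at least $2\pi$ at $\zeta$, whereas $\mathbb D\supset\ell(V^+)$ has only the angle $\pi$ there. So the zero is simple, and $\ell$ is biholomorphic near $c$; near $c$ it maps $V^+$ into $\mathbb D$, $V\cap C$ into $\mathbb T$ and, by reflection, $V^-$ into $|z|>1$. Hence a point $z\in\mathbb D$ near $\zeta$ is $\ell(w)$ with $w\in V^+$, and $\pi(z)=w=\ell^{-1}(z)$. So $\pi$ extends holomorphically across $\zeta$.

This happens for a.e.\ $\zeta$, and the set of $\zeta$ across which $\pi$ extends is open. Its complement $E$ is a closed null set.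
\end{proof}

\begin{corollary}\label{cor:real}
In the situation of Lemma~\ref{lem:real}, for any $\varphi_1,\dots,\varphi_k\in\mathcal M(Y)$ there are an inner $\theta$ with $m(E_\theta)=0$ and $h\in K^\infty_\theta$, $h\not\equiv0$, with $h\cdot(\varphi_j\circ\pi)\in K^\infty_\theta$ for all $j$.
\end{corollary}
\begin{proof}
Apply Proposition~\ref{prop:dict}(b) to $u_j=\varphi_j\circ\pi$, $u_j^*=\varphi_j^*\circ\pi$ and the set $E$ of Lemma~\ref{lem:real}.
\end{proof}

\section{Solutions for the Fermat curves and for all curves}

In quotients such as $x/z$ and $y/z$ the letters $x,y,z$ always denote homogeneous coordinates in $\mathbb P^2$.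

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $Y=X_n$. It is a smooth plane curve, hence a compact connected Riemann surface. The involution $\sigma(x:y:z)=(\bar x:\bar y:\bar z)$ fixes $(1:0:1)$. Let $\varphi=x/z$ and $\psi=y/z$; these are nonconstant elements of $\mathcal M(Y)$, and $\varphi^n+\psi^n=1$. By Corollary~\ref{cor:real} there are $\theta$ with $m(E_\theta)=0$ and $h\not\equiv0$ such that $h$, $f=h\cdot(\varphi\circ\pi)$ and $g=h\cdot(\psi\circ\pi)$ lie in $K^\infty_\theta$. Then $f^n+g^n=h^n$, and the triple is nontrivial since $f/h=\varphi\circ\pi$ is nonconstant, $\pi$ being open. (As $\varphi,\psi$ are real, one may use the explicit formula \eqref{eq:explicit} with $u=\varphi\circ\pi$, $v=\psi\circ\pi$.)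
\end{proof}

For a general curve the equation $P=0$ need not have real coefficients, and there may be no suitable involution. We replace the curve by a covering curve on which both its coordinates and their ``conjugates'' live.

\begin{proof}[Proof of Theorem~\ref{thm:curves}]
Let $X$ be the normalization of the curve $\{P=0\}\subset\mathbb P^2$, a compact connected Riemann surface. After permuting coordinates, $z\not\equiv0$ on $X$. Then $x/z$ and $y/z$ are in $\mathcal M(X)$ and are not both constant. Choose a nonconstant $w\in\mathcal M(X)$ and a point $p_0$, not a pole of $w$, with $dw(p_0)\ne0$; subtracting a constant we may assume $w(p_0)=0$. Let $\overline X$ be the conjugate Riemann surface, on which $q\mapsto\overline{w(q)}$ is meromorphic, and put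
\[
S=\{(p,q)\in X\times\overline X:\ w(p)=\overline{w(q)}\}.
\]
This is the preimage of the diagonal of $\mathbb P^1\times\mathbb P^1$ under a holomorphic map; locally it is given by one equation, and it contains no open set. So $S$ is a compact analytic set of pure dimension $1$. It contains $(p_0,p_0)$; since $dw(p_0)\neq0$, it is smooth there and is a graph over the first factor. Let $S_0$ be the unique irreducible component of $S$ through $(p_0,p_0)$, and $Y$ its normalization, a compact connected Riemann surface.

The swap $(p,q)\mapsto(q,p)$ is antiholomorphic on $X\times\overline X$, preserves $S$, and fixes the smooth point $(p_0,p_0)$. Hence it preserves $S_0$ and lifts to an antiholomorphic involution $\sigma$ of $Y$ which fixes the point over $(p_0,p_0)$. The projection $\varrho:Y\to X$ to the first factor is nonconstant.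

Apply Corollary~\ref{cor:real} to $\varphi=(x/z)\circ\varrho$ and $\psi=(y/z)\circ\varrho$, and put $f=h\cdot(\varphi\circ\pi)$, $g=h\cdot(\psi\circ\pi)$. Then $P(f,g,h)=0$, and one of $f/h$, $g/h$ is nonconstant, since $\varphi$ and $\psi$ are not both constant and $\pi$ is open.
\end{proof}

\section{All exponents at once}

To put the solutions for all $n$ into one space we would like to multiply the corresponding inner functions. The product need not converge, so we first move each factor by an automorphism which makes its value at the origin close to $1$.

\begin{proof}[Proof of Theorem~\ref{thm:all}]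
For $n\ge3$ let $\theta_n$ and $(f_n,g_n,h_n)$ be as in Theorem~\ref{thm:main}. Radial limits of $\theta_n$ are unimodular a.e., so there is $a_n\in\mathbb D$ with $|\theta_n(a_n)|\ge1-2^{-n}$. Put $\tau_n(z)=(z+a_n)/(1+\bar a_nz)$ and $\Theta_n=c_n\,\theta_n\circ\tau_n$, where $|c_n|=1$ is chosen so that $\Theta_n(0)=|\theta_n(a_n)|>0$.

The function $1-\Theta_n$ has nonnegative real part and a nonnegative value at $0$, so $|1-\Theta_n|\le\frac{1+r}{1-r}(1-\Theta_n(0))\le\frac{1+r}{1-r}2^{-n}$ for $|z|\le r$. Hence the product $\Pi=\prod_{n\ge3}\Theta_n$ converges locally uniformly. With $Q_N=\prod_{n>N}\Theta_n$ we have $|\Pi|=|Q_N|$ a.e.\ on $\mathbb T$ and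
\[
\int_{\mathbb T}|\Pi|\,dm=\int_{\mathbb T}|Q_N|\,dm\ge Q_N(0)\longrightarrow1\qquad(N\to\infty).
\]
As $|\Pi|\le1$, $\Pi$ is inner, and so is each $\Pi/\Theta_n$ (bounded by $1$ as a product of the other factors, and unimodular a.e.). Put $\theta_\infty=z\Pi$. By Lemma~\ref{lem:move}(c) and (a), $f_n\circ\tau_n$, $g_n\circ\tau_n$ and $h_n\circ\tau_n$ lie in $K^\infty_{z\Theta_n}\subset K^\infty_{\theta_\infty}$. They form a nontrivial solution with exponent $n$.

It remains to pass to a Blaschke product. By Frostman's theorem there is $\alpha\in\mathbb D$ such that $\theta=(\theta_\infty-\alpha)/(1-\bar\alpha\theta_\infty)$ is a Blaschke product. For $k\in K^\infty_{\theta_\infty}$ put $\hat k=k/(1-\bar\alpha\theta_\infty)\in H^\infty$. On $\mathbb T$ we have $\theta=\theta_\infty(1-\alpha\overline{\theta_\infty})/(1-\bar\alpha\theta_\infty)$, so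
\[
\theta\,\overline{\hat k}=\frac{\theta_\infty(1-\alpha\overline{\theta_\infty})}{1-\bar\alpha\theta_\infty}\cdot\frac{\overline k}{1-\alpha\overline{\theta_\infty}}=\frac{\theta_\infty\overline k}{1-\bar\alpha\theta_\infty}\in H^\infty_0,
\]
and $\hat k\in K^\infty_\theta$. Multiplying a triple by a common nonzero factor preserves the equation and nontriviality.
\end{proof}

\section{The boundary spectrum}\label{sec:spectrum}

\subsection{Continuation across the circle}\label{sec:cont}
Let $\theta$ be inner with $E_\theta\ne\mathbb T$. Then $\Omega=\widehat{\mathbb C}\setminus E_\theta$ is connected. Since $K^p_\theta\subset K^1_\theta$, we may take $p=1$. For $k\in K^1_\theta$ let $\tilde k=\theta\bar k\in H^1_0$, and for $|z|>1$ let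
\[
k_e(z)=\overline{\tilde k(1/\bar z)}\Big/\overline{\theta(1/\bar z)},
\]
a meromorphic function, also at $\infty$. Near a point of $\mathbb T\setminus E_\theta$ the function $\theta$ is analytic and zero-free and satisfies $\theta(z)=1/\overline{\theta(1/\bar z)}$, so there $k_e=\theta(z)\overline{\tilde k(1/\bar z)}$. As $r\to1$, the restrictions of $k$ (from inside) and of $k_e$ (from outside) to circles $|z|=r$ converge in $L^1$, near that point, to the same boundary function $k=\theta\overline{\tilde k}$. By Morera's theorem $k$ and $k_e$ continue each other analytically. So each $k\in K^1_\theta$ extends meromorphically to $\Omega$. (If $E_\theta=\emptyset$, then $\Omega=\widehat{\mathbb C}$ and $k$ is rational.)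

Now let $(f,g,h)$ be a nontrivial solution in $K^p_\theta$ with exponent $n$. The equation persists in $\Omega$, and
\[
\Phi=(f:g:h):\Omega\to X_n
\]
is holomorphic; it is nonconstant since the triple is nontrivial. From the formula for $k_e$,
\begin{equation}\label{eq:dagger}
\Phi^\dagger(z):=\overline{\Phi(1/\bar z)}=(\tilde f:\tilde g:\tilde h)(z),\qquad z\in\mathbb D,
\end{equation}
where the bar denotes conjugation of homogeneous coordinates.

\subsection{Proof of Theorem~\ref{thm:n4}}
For $n\ge4$ the genus of $X_n$ is at least $3$, so $X_n$ is a compact hyperbolic surface, covered by $\mathbb D$. For such surfaces isolated singularities are removable.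

\begin{lemma}[a case of Kwack's theorem \cite{Kw}]\label{lem:kwack}
A holomorphic map $\Phi$ from the punctured disk $\mathbb D^*=\mathbb D\setminus\{0\}$ to a compact hyperbolic Riemann surface $X$ extends holomorphically to $\mathbb D$.
\end{lemma}
\begin{proof}
The hyperbolic metric of $\mathbb D^*$ is $|dz|/(|z|\log\frac1{|z|})$, so the circle $|z|=r$ has length $2\pi/\log\frac1r$, which tends to $0$ as $r\to0$. By the Schwarz--Pick lemma its image has hyperbolic length no larger, so for small $r$ the image is a closed curve too short not to be null-homotopic in the compact surface $X$. This circle generates $\pi_1(\mathbb D^*)$, so $\Phi$ lifts to a map from $\mathbb D^*$ to the universal covering $\mathbb D$ of $X$. The lift is bounded, hence extends to the puncture, and its value there lies in $\mathbb D$ by the maximum principle.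
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:n4}]
(a) Let $E_\theta$ be countable, and suppose there is a nontrivial solution, with $\Phi$ as in Section~\ref{sec:cont}. Let $E'\subset E_\theta$ be the set of points having no neighborhood to which $\Phi$ extends holomorphically. It is closed, and as $E_\theta$ has no interior in the plane, the local extensions are unique and fit together to a holomorphic map on $\widehat{\mathbb C}\setminus E'$. If $E'\ne\emptyset$, then, being compact and countable, it has an isolated point by Baire's theorem; by Lemma~\ref{lem:kwack}, $\Phi$ extends to this point, a contradiction. So $\Phi$ extends to a holomorphic map $\widehat{\mathbb C}\to X_n$. It lifts to a holomorphic map from the simply connected surface $\widehat{\mathbb C}$ to $\mathbb D$, so it is constant, a contradiction.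

(b) This is contained in Theorem~\ref{thm:main}.

(c) Let $\theta_n$ be as in Theorem~\ref{thm:main}, with $m(E_{\theta_n})=0$. Let $E$ contain the open arc $A$, and let $J$ be an open arc disjoint from $E_{\theta_n}$. A high power of a hyperbolic automorphism of $\mathbb D$ with repelling fixed point in $J$ and attracting fixed point in $A$ maps $\mathbb T\setminus J$ into $A$; call its inverse $\tau$. By Lemma~\ref{lem:move}(c), composition with $\tau$ gives nontrivial solutions in $K^\infty_{z\,\theta_n\circ\tau}$, where $E_{z\,\theta_n\circ\tau}=\tau^{-1}(E_{\theta_n})\subset\tau^{-1}(\mathbb T\setminus J)\subset A\subset E$. Now apply Lemma~\ref{lem:move}(b).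
\end{proof}

\subsection{Bounded type and spherical area}
The curve $X_3$ is covered by $\mathbb C$, and isolated singularities of maps into it need not be removable. What restricts them is that $\Phi$ has bounded type on both sides of $\mathbb T$. We translate this into an integral condition on $\Phi^*\omega$. Let $u^\#=|u'|/(1+|u|^2)$ be the spherical derivative, and let $dA$ be area measure.

\begin{lemma}\label{lem:AS}
A meromorphic function $u$ on $\mathbb D$ is in $\mathcal N$ if and only if $\int_{\mathbb D}(1-|z|)(u^\#)^2\,dA<\infty$.
\end{lemma}
\begin{proof}
Write $u=F_1/F_0$ with $F_0,F_1$ analytic in $\mathbb D$ without common zeros, and put $v=\frac12\log(|F_0|^2+|F_1|^2)$. This function is smooth and subharmonic, with $\Delta v=2(u^\#)^2$ (away from the zeros of $F_0$ we have $v=\log|F_0|+\frac12\log(1+|u|^2)$). By Jensen's formula,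
\begin{equation}\label{eq:AS}
\frac1\pi\int_{|z|<r}\log\frac r{|z|}\,(u^\#)^2\,dA=\int_{\mathbb T}v(r\zeta)\,dm(\zeta)-v(0),\qquad 0<r<1.
\end{equation}
If $u\in\mathcal N$, we can choose $F_0,F_1\in H^\infty$, dividing by the Blaschke product of the common zeros. Then the right-hand side is bounded in $r$. Letting $r\to1$ and using $\log\frac1{|z|}\ge1-|z|$, we see that the integral in the lemma is finite.

Conversely, let that integral be finite. As $\log\frac1{|z|}\le2(1-|z|)$ for $|z|\ge\frac12$ and $u^\#$ is bounded for $|z|\le\frac12$, the left-hand side of \eqref{eq:AS} is bounded in $r$. So the subharmonic function $v$ has bounded circular means and thus a harmonic majorant $\operatorname{Re}G$, $G$ analytic in $\mathbb D$. Then $|F_je^{-G}|\le1$, and $u=(F_1e^{-G})/(F_0e^{-G})\in\mathcal N$.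
\end{proof}

In the rest of the paper $n=3$ and $\omega,\Lambda,\mathcal P$ are as in Theorem~\ref{thm:n3}. The form $\omega$ has no zeros, since $X_3$ has genus $1$. For a nonconstant holomorphic map $\Phi$ from a domain in $\widehat{\mathbb C}$ to $X_3$ put $u=\frac xz\circ\Phi$, $v=\frac yz\circ\Phi$ and $\Phi^*\omega=\eta\,dz$. Then, with a constant $C$ depending only on $\omega$,
\begin{equation}\label{eq:metric}
C^{-1}|\eta|^2\le(u^\#)^2+(v^\#)^2\le C|\eta|^2 .
\end{equation}
Indeed, the sum of the pullbacks to $X_3$ of the spherical metric (as an area density) under $x/z$ and $y/z$ is a continuous density. It is positive everywhere, because at each point one of these maps to $\mathbb P^1$ is locally injective. At points with $z\ne0$ the derivatives $3x^2$ and $3y^2$ of the affine equation $x^3+y^3=1$ do not both vanish, so $x$ or $y$ is a local coordinate. At points with $z=0$ we may set $x=1$, and $1+y^3=z^3$ shows that $y\ne0$ and that $z$ is a local coordinate, so that $x/z=1/z$ is locally injective. Since $|\omega|^2$ is positive too and $X_3$ is compact, the two densities are comparable.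

Finally, we relate $\Phi$ to $\Phi^\dagger(z)=\overline{\Phi(1/\bar z)}$. Let $\kappa$ be complex conjugation on $X_3$. The form $\overline{\kappa^*\omega}$ is holomorphic on $X_3$, hence a constant nonzero multiple of $\omega$. Therefore $(\Phi^\dagger)^*\omega=\eta^\dagger\,dz$ is a constant multiple of the conjugate of $\eta\,dz$, pulled back under $z\mapsto1/\bar z$, and
\begin{equation}\label{eq:etadagger}
|\eta^\dagger(z)|=C\,|\eta(1/\bar z)|\,|z|^{-2}
\end{equation}
with a constant $C>0$ depending only on $\omega$.

\subsection{Proof of Theorem~\ref{thm:n3}}
\begin{proof}[Proof of (b): every solution has the form \eqref{eq:form}]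
Let $E=\{\zeta_1,\dots,\zeta_N\}\supset E_\theta$, let $\Phi$ be the map of Section~\ref{sec:cont} for a nontrivial solution in $K^p_\theta$, and $\Phi^*\omega=\eta\,dz$, a holomorphic form on $\widehat{\mathbb C}\setminus E$.

\emph{Claim 1: with $\delta(z)=\bigl||z|-1\bigr|$ we have $\int_{1/2<|z|<2}\delta|\eta|^2\,dA<\infty$.} By Proposition~\ref{prop:dict}(a), $f/h$ and $g/h$ are in $\mathcal N$ (recall that $h\not\equiv0$), so Lemma~\ref{lem:AS} and \eqref{eq:metric} give $\int_{\mathbb D}(1-|z|)|\eta|^2\,dA<\infty$. By \eqref{eq:dagger} the same argument applies to $\Phi^\dagger=(\tilde f:\tilde g:\tilde h)$ and gives $\int_{\mathbb D}(1-|z|)|\eta^\dagger|^2\,dA<\infty$. Substituting $w=1/\bar z$, $dA(z)=|w|^{-4}dA(w)$, and using \eqref{eq:etadagger}, we obtain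
\[
\int_{|w|>1}\frac{|w|-1}{|w|}\,|\eta(w)|^2\,dA(w)<\infty,
\]
and the claim follows.

\emph{Claim 2: $\eta$ has at most simple poles at the $\zeta_j$.} The weight $\delta$ vanishes on the whole circle, so Claim~1 is weak near $\mathbb T$; but $\eta$ is analytic across $\mathbb T\setminus E$, and subharmonicity of a small power of $|\eta|$ lets us average over disks crossing $\mathbb T$. Let $|w-\zeta_j|=\rho$ be small and $D=\{|z-w|<\rho/2\}$. Since $|\eta|^{2/3}$ is subharmonic in $D$, H\"older's inequality with exponents $3$ and $3/2$ gives
\[
|\eta(w)|^{2/3}\le\frac{C}{\rho^2}\int_D\bigl(|\eta|^{2/3}\delta^{1/3}\bigr)\delta^{-1/3}\,dA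
\le\frac C{\rho^2}\Bigl(\int_D|\eta|^2\delta\,dA\Bigr)^{1/3}\Bigl(\int_D\delta^{-1/2}\,dA\Bigr)^{2/3}.
\]
In polar coordinates $D$ lies in a sector of angle at most $C\rho$ and in a ring of width $\rho$, and the integral of $|t-1|^{-1/2}$ over an interval of length $\rho$ is at most $C\rho^{1/2}$. So $\int_D\delta^{-1/2}\,dA\le C\rho^{3/2}$, and by Claim~1 we get $|\eta(w)|^{2/3}\le C\rho^{-2}\cdot\rho=C\rho^{-1}$, that is, $|\eta(w)|=O(\rho^{-3/2})$. Hence $\eta$ has at most a pole of order $1$ at $\zeta_j$.

\emph{Conclusion.} Let $r_j$ be the residue of $\eta\,dz$ at $\zeta_j$. By the residue theorem on $\widehat{\mathbb C}$, $\sum_jr_j=0$, so $\sum_jr_j\,dz/(z-\zeta_j)$ is holomorphic at $\infty$. Its difference from $\eta\,dz$ is a holomorphic form on $\widehat{\mathbb C}$, hence zero: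
\[
\eta\,dz=\sum_jr_j\,\frac{dz}{z-\zeta_j}.
\]
Locally $\Phi=\mathcal P\circ s$ with $ds=\eta\,dz$, so $s=c+\sum_jr_j\log(z-\zeta_j)$; in particular $\Phi$ has this form in $\mathbb D$. Continuation along a small loop around $\zeta_j$ adds $2\pi ir_j$ to $s$ and leaves $\Phi$ unchanged, so $2\pi ir_j\in\Lambda$. As $\Phi$ is nonconstant, $(r_j)\neq0$.
\end{proof}

\begin{proof}[Proof of (b): every map \eqref{eq:form} is realized]
Let $\Phi=\mathcal P(c+\sum r_j\log(z-\zeta_j))$ be as in \eqref{eq:form}. Since $2\pi ir_j\in\Lambda$, it is well defined on $\mathbb C\setminus E$, and since $\sum r_j=0$, it is holomorphic at $\infty$. So $\Phi:\widehat{\mathbb C}\setminus E\to X_3$ is holomorphic, and it is nonconstant because $\Phi^*\omega=\eta\,dz=\sum r_j\,dz/(z-\zeta_j)$ is not zero. The form $\eta\,dz$ is holomorphic on $\widehat{\mathbb C}\setminus E$ with at most simple poles on $E$. The same is true of $(\Phi^\dagger)^*\omega=\eta^\dagger\,dz$, by \eqref{eq:etadagger} and $|1/\bar z-\zeta_j|=|z-\zeta_j|/|z|$.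

Let $u_1=\frac xz\circ\Phi$ and $u_2=\frac yz\circ\Phi$. Near $\zeta_j$ we have, in $\mathbb D$, $|\eta|\le C|z-\zeta_j|^{-1}$ and $1-|z|\le|z-\zeta_j|$, so
\[
(1-|z|)|\eta|^2\le C|z-\zeta_j|^{-1},
\]
which is integrable, and elsewhere in $\mathbb D$ the function $\eta$ is bounded. By \eqref{eq:metric} and Lemma~\ref{lem:AS}, $u_1,u_2\in\mathcal N$. In the same way the functions $u_j^*(z)=\overline{u_j(1/\bar z)}$, which are $\frac xz\circ\Phi^\dagger$ and $\frac yz\circ\Phi^\dagger$, are in $\mathcal N$. On $\mathbb T\setminus E$ we have $u_j^*=\overline{u_j}$, and all these functions are meromorphic on $\widehat{\mathbb C}\setminus E$. By Proposition~\ref{prop:dict}(b) there are an inner $\theta$ with $E_\theta\subset E$ and $h\not\equiv0$ such that $h$, $f=hu_1$, $g=hu_2$ are in $K^\infty_\theta$. Then $f^3+g^3=h^3$ and $(f:g:h)=\Phi$ is nonconstant, so the triple is nontrivial.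
\end{proof}

\begin{proof}[Proof of (a)]
If $E_\theta$ has at most one point, apply (b) with a one-point set $E=\{\zeta_1\}\supset E_\theta$: the condition $\sum r_j=0$ reads $r_1=0$, contrary to $(r_j)\ne0$. So there is no nontrivial solution.

Let $E$ be closed and contain two distinct points $\zeta_1,\zeta_2$. Choose an automorphism $\tau$ of $\mathbb D$ with $\tau(\zeta_1)=1$, $\tau(\zeta_2)=-1$, and compose the solution of Proposition~\ref{prop:cubic} with $\tau$. By Lemma~\ref{lem:move}(c) this is a nontrivial solution in $K^\infty_{z\,\theta_0\circ\tau}$, and $E_{z\,\theta_0\circ\tau}\subset\{\zeta_1,\zeta_2\}\subset E$. By Lemma~\ref{lem:move}(b) it lies in some $K^\infty_\theta$ with $E_\theta=E$.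
\end{proof}

\begin{thebibliography}{9}
\bibitem{Dy} Konstantin M. Dyakonov, \emph{Two problems on coinvariant subspaces of the shift operator}, arXiv:1401.8031 (2014).
\bibitem{Kw} M. H. Kwack, Ann. of Math. \textbf{90} (1969).
\end{thebibliography}

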